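
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\title{Minimally $\mathcal R_d$-connected graphs are $d$-stress-independent}


\begin{abstract}
A nonadjacent pair $\{u,v\}$ of vertices of a graph $G_0$ is $d$-stress-linked if it is linked in the generic $d$-dimensional rigidity matroid and, for a generic realization $p$, every configuration that satisfies the stresses of $(G_0,p)$ also satisfies the stresses of $(G_0+uv,p)$. A graph $G$ is $d$-stress-independent if no edge $uv$ of $G$ is $d$-stress-linked in $G-uv$. We prove that, for every $d\ge 1$, every minimally $\mathcal R_d$-connected graph is $d$-stress-independent. The key statement is that a nonadjacent $d$-stress-linked pair always lies in the closure of a single connected component of the rigidity matroid. For $d\ge 2$ the proof uses squared edge lengths as local coordinates. Stress-linkedness makes the squared length of $uv$ a sum of contributions of the components,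 affine invariance makes each contribution a fixed combination of squared distances, and projective invariance locates the pair $uv$ inside one component. We also show that stress-linkedness is decided inside a single component, and that a $2$-stress-independent $\mathcal R_2$-connected graph need not be minimally $\mathcal R_2$-connected.
\end{abstract}

\section{The question and the results}

\subsection{Rigidity matroids and stresses}

Let $d\ge1$. All graphs are finite and simple. A $d$-dimensional \emph{framework} $(G,p)$ is a graph $G=(V,E)$ with a map $p:V\to\mathbb R^d$, $x\mapsto p_x$. It is \emph{generic} if the $d|V|$ coordinates of $p$ are algebraically independent over $\mathbb Q$. For a pair $xy$ of distinct vertices let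
\[
r_{xy}(p)\in(\mathbb R^d)^V
\]
be the vector with block $p_x-p_y$ at $x$, block $p_y-p_x$ at $y$, and zero blocks elsewhere. The vectors $r_e(p)$, $e\in E$, are the rows of the rigidity matrix of $(G,p)$. For generic $p$ their linear dependencies define the \emph{generic rigidity matroid} $\mathcal R_d(G)$ on $E$, which does not depend on the choice of generic $p$. Its rank is $r_d(G)$, and we write $r_d(F)$ for the rank of any set $F$ of pairs of vertices. A graph is $\mathcal R_d$-\emph{independent} if its edge set is independent in its rigidity matroid, and an $\mathcal R_d$-\emph{circuit} if its edge set is a circuit. Closures $\operatorname{cl}(F)$ are taken in the rigidity matroid of the complete graph on $V$. A pair $\{u,v\}$ is \emph{$d$-linked} in $G$ if $uv\in\operatorname{cl}(E)$, that is, $r_d(G+uv)=r_d(G)$.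

A matroid on $E$ with rank function $r$ is connected if no proper nonempty subset $X$ of $E$ satisfies $r(X)+r(E\setminus X)=r(E)$. Every matroid is uniquely the direct sum of connected ones. For $\mathcal R_d(G)$ the corresponding classes $E_1,\dots,E_k$ of $E$ are the \emph{$\mathcal R_d$-components} of $G$. Thus $E=E_1\sqcup\dots\sqcup E_k$ and $r_d(E)=\sum_i r_d(E_i)$. The graph $G$ is \emph{$\mathcal R_d$-connected} if it has at least two edges and $\mathcal R_d(G)$ is connected. It is \emph{minimally $\mathcal R_d$-connected} if, moreover, $G-e$ is not $\mathcal R_d$-connected for any edge $e$.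

For any $k\ge1$ and $q:V\to\mathbb R^k$, an \emph{equilibrium stress} of $(G,q)$ is a map $\omega:E\to\mathbb R$ with
\begin{equation}\label{eq:stress}
\sum_{y:\,xy\in E}\omega(xy)\,(q_x-q_y)=0\qquad\text{for every }x\in V .
\end{equation}
Equivalently, $\sum_{e\in E}\omega(e)r_e(q)=0$. So a stress is a linear dependency among the rows of the rigidity matrix. Let $S(G,q)$ be the space of stresses. We say that $(G,q)$ \emph{satisfies the stresses} of $(G,p)$ if $S(G,p)\subseteq S(G,q)$. For example, this holds whenever $q$ is an affine image of $p$.

\subsection{Stress-linked pairs}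

Let $(G_0,p)$ be a generic $d$-dimensional framework and $\{u,v\}$ a $d$-linked pair. The pair is \emph{stress-linked} in $(G_0,p)$ if, for every $k$ and every $q:V\to\mathbb R^k$ such that $(G_0,q)$ satisfies the stresses of $(G_0,p)$, also $(G_0+uv,q)$ satisfies the stresses of $(G_0+uv,p)$. It is \emph{$d$-stress-linked} in $G_0$ if it is $d$-linked in $G_0$ and stress-linked in some generic $d$-dimensional framework $(G_0,p)$. By Proposition~\ref{prop:laplacian} below, ``some'' can be replaced by ``every''. Pairs that are not $d$-linked are never $d$-stress-linked. A graph $G$ is \emph{$d$-stress-independent} if no edge $uv$ of $G$ is $d$-stress-linked in $G-uv$.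

If $\{u,v\}$ is $d$-linked but not an edge of $G_0$, then adding $uv$ enlarges the stress space of $(G_0,p)$ by one dimension. Stress-linkedness says that the new stress imposes no new condition on $q$. If $G_0$ has no nonzero stress, every $q$ satisfies its stresses, while the new stress is a genuine condition. So nonadjacent pairs are never stress-linked when $G_0$ is $\mathcal R_d$-independent. In particular every $\mathcal R_d$-circuit is $d$-stress-independent. Circuits are the simplest minimally $\mathcal R_d$-connected graphs, and the question studied here is whether all minimally $\mathcal R_d$-connected graphs are $d$-stress-independent. For $d=2$ it is known that they are. The question for general $d$ is posed in \cite{GJJ}.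

There is a reason to expect a positive answer. Suppose that $G$ is $\mathcal R_d$-connected, that $G_0=G-uv$ is not, and that $uv$ is linked in $G_0$. Then the edge $uv$ fuses several components of $G_0$. The stresses of $G_0$ live separately in those components, so they should not be able to control a pair that belongs to none of them. The theorems below make this precise.

\subsection{Results}

\begin{theorem}\label{thm:main}
Let $d\ge1$, let $G$ be an $\mathcal R_d$-connected graph and $uv\in E(G)$. If $\{u,v\}$ is $d$-stress-linked in $G-uv$, then $G-uv$ is $\mathcal R_d$-connected. Hence every minimally $\mathcal R_d$-connected graph is $d$-stress-independent.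
\end{theorem}

\begin{theorem}\label{thm:closure}
Let $d\ge1$, let $G_0=(V,E_0)$ be a graph with $\mathcal R_d$-components $E_1,\dots,E_k$, and let $uv\notin E_0$. If $\{u,v\}$ is $d$-stress-linked in $G_0$, then $uv\in\operatorname{cl}(E_i)$ for some $i$.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:closure}]
Let $E_1,\dots,E_k$ be the $\mathcal R_d$-components of $G_0=G-uv$. By Theorem~\ref{thm:closure} we may number them so that $uv\in\operatorname{cl}(E_1)$. Then, with $E_0=E(G_0)$,
\[
r_d(E(G))=r_d(E_0)=\sum_{i}r_d(E_i)=r_d(E_1+uv)+\sum_{i\ge2}r_d(E_i).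
\]
If $k\ge2$, the set $E_1+uv$ is a proper nonempty subset of $E(G)$, and its rank and the rank of its complement $E_2\cup\dots\cup E_k$ add up to $r_d(E(G))$. This contradicts the connectivity of $\mathcal R_d(G)$. So $k=1$, and it remains to see that $|E_1|\ge2$. Of two distinct pairs, each contains a vertex that is not in the other. Hence the corresponding vectors $r_e(p)$ are linearly independent for generic $p$, and the closure of a single edge contains no other pair. As $uv\in\operatorname{cl}(E_1)\setminus E_1$, indeed $|E_1|\ge2$, and $G-uv$ is $\mathcal R_d$-connected. If $G$ is minimally $\mathcal R_d$-connected, this is impossible for every edge $uv$.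
\end{proof}

Theorem~\ref{thm:closure} is proved in Section~\ref{sec:one} for $d=1$ and in Sections~\ref{sec:chart}--\ref{sec:end} for $d\ge2$. In Section~\ref{sec:local} we strengthen it: a nonadjacent pair is $d$-stress-linked in $G_0$ if and only if it is so in one $\mathcal R_d$-component of $G_0$ (Theorem~\ref{thm:local}). In Section~\ref{sec:converse} we show that for $d=2$ the converse of the last statement of Theorem~\ref{thm:main} fails: an $\mathcal R_2$-connected, $2$-stress-independent graph need not be minimally $\mathcal R_2$-connected.

\subsection{The idea}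

To show that a pair is not stress-linked one has to find a configuration $q$ that satisfies all stresses of $(G_0,p)$ and violates the stress through $uv$. In dimension one there is an obvious choice: if a cut vertex $w$ separates $u$ from $v$, scale one side of $w$ and leave the other side fixed. For $d\ge2$ the components can meet in cyclic patterns, for instance three rigid bodies in the plane, any two of which share a vertex. Scaling one of them drags the others along, and one cannot simply write down the result. There is, however, a local substitute. The squared lengths of a basis of $E_0$ form part of a local coordinate system, the stresses of each component depend only on its own lengths, and so one can scale the \emph{lengths} in one component and keep the lengths in all the others.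

If $\{u,v\}$ is stress-linked, all these deformations must leave the stress through $uv$ unchanged. This is a differential equation for $|p_u-p_v|^2$ as a function of the basis lengths, and it says that this function is a sum of contributions $A_i$, one for each component. Invariance under affine maps then forces each $A_i$ to be $\sum_{xy} c^i_{xy}|p_x-p_y|^2$ with constants $c^i_{xy}$. Invariance under projective maps finally shows that only pairs $xy\in\operatorname{cl}(E_i)$ occur in $A_i$. Since the $A_i$ sum to $|p_u-p_v|^2$, the pair $uv$ must occur in one of them.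

\section{Two facts about stress-linked pairs}\label{sec:prelim}

We identify an edge set $F$ with the graph $(V,F)$ and write $S(F,q)$ for its stress space. Extending by zero, we regard $S(F,q)$ as a subspace of $S(F',q)$ for $F\subseteq F'$. For $\omega:E\to\mathbb R$ let $L_\omega$ be the $V\times V$ matrix with $(L_\omega q)_x=\sum_{y:xy\in E}\omega(xy)(q_x-q_y)$. Then \eqref{eq:stress} reads $L_\omega q=0$ and is a condition on each coordinate of $q$ separately.

\begin{proposition}\label{prop:laplacian}
Let $uv\notin E_0$ be $d$-linked in $G_0=(V,E_0)$, let $p$ be a generic $d$-dimensional configuration, and let $\sigma\in S(G_0+uv,p)$ with $\sigma(uv)\ne0$. Then $S(G_0+uv,p)=S(G_0,p)\oplus\mathbb R\sigma$, and $\{u,v\}$ is stress-linked in $(G_0,p)$ if and only if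
\begin{equation}\label{eq:kernel}
\bigcap_{\omega\in S(G_0,p)}\ker L_\omega\subseteq\ker L_\sigma .
\end{equation}
Whether this holds does not depend on the choice of the generic configuration $p$.
\end{proposition}

\begin{proof}
A stress $\sigma$ as above exists because $uv$ is linked. A stress of $(G_0+uv,p)$ minus a suitable multiple of $\sigma$ vanishes on $uv$, which gives the direct sum. A map $q:V\to\mathbb R^k$ satisfies the stresses of $(G_0,p)$ iff each of its coordinate functions lies in the intersection in \eqref{eq:kernel}. It then satisfies the stresses of $(G_0+uv,p)$ iff each coordinate function also lies in $\ker L_\sigma$. This proves the equivalence. In particular, the validity of \eqref{eq:kernel} does not depend on the choice of $\sigma$.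

Let $B$ be a basis of $E_0$. For $g\in E_0\setminus B$ and for $g=uv$ let $\omega^g$ be the stress with value $-1$ on $g$ and with all other nonzero values on $B$. Its values on $B$ are the coefficients of $r_g(p)$ in terms of the $r_e(p)$, $e\in B$. The matrix with rows $r_e(p)$, $e\in B$, has a $|B|\times|B|$ minor that is not the zero polynomial, so it is nonzero at every generic $p$. By Cramer's rule, the values of $\omega^g$ are rational functions of $p$ over $\mathbb Q$, the same ones for all generic $p$. The stresses $\omega^g$ with $g\in E_0\setminus B$ form a basis of $S(G_0,p)$, and we may take $\sigma=\omega^{uv}$. Condition \eqref{eq:kernel} says that stacking $L_\sigma$ below the matrices $L_{\omega^g}$, $g\in E_0\setminus B$, does not increase the rank. A minor of the stacked matrix is a rational function of $p$ over $\mathbb Q$. It vanishes at one generic $p$ iff it vanishes identically, so the ranks before and after stacking are the same at all generic $p$.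
\end{proof}

If $S(G_0,p)=0$, the left side of \eqref{eq:kernel} is $\mathbb R^V$, while $L_\sigma\neq0$ since its entry in position $(u,v)$ is $-\sigma(uv)$. This proves the claim about independent graphs made above.

\emph{Isolated vertices.} If $uv\in\operatorname{cl}(F)$, then $u$ and $v$ are end vertices of edges of $F$, since otherwise $r_{uv}(p)$ would have a nonzero block where all $r_e(p)$, $e\in F$, have zero blocks. Other isolated vertices affect neither the stress spaces nor \eqref{eq:kernel}. So it does not matter whether an edge set $F$ is regarded as a graph on $V$ or on the set of its end vertices.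

\begin{lemma}\label{lem:monotone}
Let $E'\subseteq E_0$ and $uv\notin E_0$. If $\{u,v\}$ is $d$-stress-linked in $(V,E')$, then it is $d$-stress-linked in $G_0=(V,E_0)$.
\end{lemma}

\begin{proof}
Clearly $uv\in\operatorname{cl}(E')\subseteq\operatorname{cl}(E_0)$. Let $p$ be generic and let $\sigma\in S(E'+uv,p)$ with $\sigma(uv)\ne0$. Then $S(G_0+uv,p)=S(G_0,p)+\mathbb R\sigma$. If $q$ satisfies $S(G_0,p)$, it satisfies $S(E',p)$, hence $\sigma$ by hypothesis, hence $S(G_0+uv,p)$.
\end{proof}

\section{Dimension one: scaling one side of a cut vertex}\label{sec:one}

The matroid $\mathcal R_1$ is the graphic matroid, and its components are the edge sets of blocks.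

\begin{proof}[Proof of Theorem~\ref{thm:closure} for $d=1$]
Since $\{u,v\}$ is $1$-linked, $u$ and $v$ lie in one connected component of the graph $G_0$. If they lie in a common block, then $uv$ is in the closure of its edge set, and we are done. Suppose they do not. As $uv\notin E_0$, Menger's theorem gives a vertex $w\ne u,v$ that separates $u$ from $v$; otherwise two internally disjoint paths would form a cycle through $u$ and $v$, which lies in one block. So $G_0=G_1\cup G_2$ with $V(G_1)\cap V(G_2)=\{w\}$, $u\in V(G_1)-w$, $v\in V(G_2)-w$, and no edge joins $V(G_1)-w$ to $V(G_2)-w$. Let $p$ be generic and put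
\[
q_x=p_x\quad(x\in V(G_1)),\qquad q_x=p_w+2(p_x-p_w)\quad(x\in V(G_2)).
\]

Let $\omega\in S(G_0,p)$. The forces $\sum_y\omega(xy)(p_x-p_y)$, with $y$ running over the neighbors of $x$ in $G_1$, sum to zero over $x\in V(G_1)$. They vanish at every $x\ne w$, hence also at $w$. So the restriction of $\omega$ to $G_1$ is a stress, and likewise the restriction to $G_2$. Both remain stresses for $q$, which is affine in $p$ on each side. Hence $\omega\in S(G_0,q)$, and $q$ satisfies the stresses of $(G_0,p)$.

Now let $\omega\in S(G_0+uv,p)$ with $\omega(uv)\ne0$. All neighbors of $u$ in $G_0$ lie in $V(G_1)$, where $q=p$. If $\omega$ were a stress for $q$, subtracting the equilibrium conditions at $u$ for $p$ and $q$ would give $\omega(uv)(p_v-q_v)=0$. So $q_v=p_v$, that is, $p_v=p_w$, which is false. Thus $\{u,v\}$ is not $1$-stress-linked, a contradiction.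
\end{proof}

For $d=1$ it is easy to say exactly which pairs are stress-linked.

\begin{proposition}\label{prop:one}
Let $uv\notin E_0$. Then $\{u,v\}$ is $1$-stress-linked in $G_0$ if and only if $u$ and $v$ lie in a common block of $G_0$. Hence an $\mathcal R_1$-connected graph is $1$-stress-independent if and only if it is minimally $\mathcal R_1$-connected.
\end{proposition}

\begin{proof}
If $\{u,v\}$ is $1$-stress-linked, then $uv\in\operatorname{cl}(E_i)$ for some $\mathcal R_1$-component $E_i$ by Theorem~\ref{thm:closure}, and $u,v$ are vertices of the corresponding block. Conversely, since $uv\notin E_0$, a common block contains a cycle $C$ through $u$ and $v$. Let $p$ be generic. A function $\omega$ on $E(C)$ is a stress of $(C,p)$ iff $\omega(xy)(p_x-p_y)$ has a constant value $t$ as $xy$ runs once around $C$; fix such an $\omega$ with $t\ne0$. If $q:V(C)\to\mathbb R$ satisfies $\omega$, then $\omega(xy)(q_x-q_y)$ has a constant value $c$ around $C$, so $q_x-q_y=(c/t)(p_x-p_y)$ on $C$. Thus $q$ is an affine image of $p$ on $V(C)$ and satisfies all stresses of $(C+uv,p)$. So $\{u,v\}$ is $1$-stress-linked in $C$, hence in $G_0$ by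 Lemma~\ref{lem:monotone}.

Let $G$ be $\mathcal R_1$-connected and $uv\in E(G)$. We show that $\{u,v\}$ is $1$-stress-linked in $G-uv$ if and only if $G-uv$ is $\mathcal R_1$-connected. One direction is Theorem~\ref{thm:main}. Conversely, if $G-uv$ is $\mathcal R_1$-connected, it is one block, up to isolated vertices. The ends $u,v$ are not isolated in $G-uv$: since $\mathcal R_1(G)$ is connected and has at least two elements, every edge of $G$ lies in a cycle, so all vertices of $G$ that meet an edge have degree at least $2$. Hence $u,v$ lie in this block, and $\{u,v\}$ is $1$-stress-linked in $G-uv$ by the first part.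
\end{proof}

\begin{example}\label{ex:path}
To see what replaces the explicit $q$ in higher dimension, take the path $u\,w\,v$ with $p_u<p_w<p_v$ and put $y_1=|p_u-p_w|^2$, $y_2=|p_w-p_v|^2$. Then
\[
|p_u-p_v|^2=\varphi(y_1,y_2)=(\sqrt{y_1}+\sqrt{y_2})^2=y_1+y_2+2\sqrt{y_1y_2}.
\]
The stress through $uv$ is given by the derivatives of $\varphi$: from $r_{uv}=\sigma_1r_{uw}+\sigma_2r_{wv}$ one gets $\sigma_1=1+\sqrt{y_2/y_1}=\partial_1\varphi$ and $\sigma_2=1+\sqrt{y_1/y_2}=\partial_2\varphi$. Scaling one side of $w$ multiplies $y_2$ by a constant and keeps $y_1$. It changes $\sigma$, because of the mixed term $2\sqrt{y_1y_2}$: the function $\varphi$ is not a sum of a function of $y_1$ and a function of $y_2$.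
\end{example}

\section{Length coordinates}\label{sec:chart}

The constructions of this section are valid for all $d\ge1$. Let $G_0=(V,E_0)$ have $\mathcal R_d$-components $E_1,\dots,E_k$, let $uv\notin E_0$ be $d$-linked in $G_0$, and put $G=G_0+uv$. Choose a basis $B_i$ of each $E_i$. Then $B=\bigsqcup_iB_i$ is a basis of $E_0$.

For a set $F$ of pairs let $\operatorname{Row}_F(p)=\operatorname{span}\{r_e(p):e\in F\}$. Let $\mathcal O$ be the set of all $p\in(\mathbb R^d)^V$ with $\dim\operatorname{Row}_F(p)=r_d(F)$ for every $F$. This rank is the largest possible one, so $\mathcal O$ is open, and it contains all generic $p$. Generic configurations are dense, since their complement is a countable union of zero sets of nonzero polynomials. For $p\in\mathcal O$,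
\begin{equation}\label{eq:direct}
\operatorname{Row}_{E_0}(p)=\bigoplus_i\operatorname{Row}_{E_i}(p),\qquad S(G_0,p)=\bigoplus_iS(E_i,p).
\end{equation}
The first equality holds because the ranks add up. The second follows, since the parts of a vanishing combination that lie in independent subspaces vanish.

As $uv$ is linked, $r_{uv}(p)\in\operatorname{Row}_B(p)$ for $p\in\mathcal O$, and we can write uniquely
\begin{equation}\label{eq:decomp}
r_{uv}(p)=\sum_{e\in B}\sigma_e(p)\,r_e(p)=\sum_{i=1}^kF_i(p),\qquad F_i(p)=\sum_{e\in B_i}\sigma_e(p)\,r_e(p)\in\operatorname{Row}_{E_i}(p).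
\end{equation}
Thus $F_i(p)$ is the component of $r_{uv}(p)$ in the $i$th summand of \eqref{eq:direct}. By \emph{the stress through $uv$} at $p$ we mean the stress of $(G,p)$ equal to $\sigma_e(p)$ on $e\in B$, to $-1$ on $uv$ and to $0$ elsewhere.

Let $m_{xy}(p)=|p_x-p_y|^2$. Then $\nabla m_{xy}=2r_{xy}$, so linear dependencies among rows are dependencies among differentials of squared lengths. Fix a generic $p_0$. The differentials $dm_e$, $e\in B$, are independent at $p_0$. By the inverse function theorem there are an open neighborhood $U\subseteq\mathcal O$ of $p_0$ and a chart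
\[
\chi=(y,z):U\to Y_1\times\dots\times Y_k\times Z
\]
onto a product of open boxes with $Y_i\subseteq\mathbb R^{B_i}$ and $y_e=m_e$ for $e\in B$. Put $Y=\prod_iY_i$ and let $y_{B_i}$ be the part of $y$ in $Y_i$. The set $U$ is connected.

\begin{lemma}\label{lem:chart}
There are smooth functions $\varphi$ on $Y$ and $\varphi_g$ on $Y_i$ $(g\in E_i)$ such that on $U$
\begin{equation}\label{eq:phi}
m_{uv}=\varphi(y),\qquad \sigma_e=\partial_e\varphi(y)\quad(e\in B),\qquad m_g=\varphi_g(y_{B_i})\quad(g\in E_i).
\end{equation}
Moreover, for $p\in U$ the space $S(E_i,p)$ depends only on $y_{B_i}(p)$.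
\end{lemma}

\begin{proof}
For $p\in U\subseteq\mathcal O$ we have $dm_{uv}\in\operatorname{span}(dm_e:e\in B)$, and $dm_g\in\operatorname{span}(dm_e:e\in B_i)$ for $g\in E_i$. In the chart, the partial derivatives of $m_{uv}$ in all coordinates other than $y$, and those of $m_g$ in all coordinates other than $y_{B_i}$, therefore vanish. As the chart is onto a product of boxes, these functions depend only on $y$ and $y_{B_i}$, respectively. Comparing $dm_{uv}=\sum_{e\in B}\partial_e\varphi\,dm_e$ with \eqref{eq:decomp} gives $\sigma_e=\partial_e\varphi$. Finally, $\omega\in S(E_i,p)$ iff $\sum_{g\in E_i}\omega_g\,dm_g=0$ at $p$. By \eqref{eq:phi} and the independence of the $dm_f$, $f\in B_i$, this holds iff $\sum_{g\in E_i}\omega_g\,\partial_f\varphi_g(y_{B_i}(p))=0$ for all $f\in B_i$.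
\end{proof}

Stress-linkedness enters the rest of the argument only through the next lemma.

\begin{lemma}\label{lem:freeze}
Let $\{u,v\}$ be $d$-stress-linked in $G_0$. Let $p_1\in U$ be generic and let $p'\in U$ satisfy $S(E_i,p')=S(E_i,p_1)$ for $i=1,\dots,k$. Then $\sigma_e(p')=\sigma_e(p_1)$ for all $e\in B$.
\end{lemma}

\begin{proof}
By \eqref{eq:direct}, $S(G_0,p')=S(G_0,p_1)$, so $(G_0,p')$ satisfies the stresses of $(G_0,p_1)$. By Proposition~\ref{prop:laplacian}, $\{u,v\}$ is stress-linked in $(G_0,p_1)$, so the stress through $uv$ at $p_1$ is a stress of $(G,p')$. That is, $r_{uv}(p')=\sum_{e\in B}\sigma_e(p_1)r_e(p')$. The $r_e(p')$, $e\in B$, are independent, and comparing with \eqref{eq:decomp} at $p'$ gives the claim.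
\end{proof}

\section{Scaling the lengths of one component}\label{sec:separate}

We now scale the lengths in one component and keep those in all the others. By Lemma~\ref{lem:chart} this does not change the stresses of the other components. It does not change those of the scaled component either, because its lengths change as they would under a similarity. From here to the end of Section~\ref{sec:end}, except in examples and remarks and in the self-contained Lemmas~\ref{lem:linear} and~\ref{lem:projective}, the notation is that of Section~\ref{sec:chart} and $\{u,v\}$ is $d$-stress-linked in $G_0$.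

\begin{proposition}\label{prop:gradient}
For each $i$ put $a_i(y)=\sum_{f\in B_i}y_f\,\partial_f\varphi(y)$ and $A_i=a_i\circ y$ on $U$. Then $F_i=\frac12\nabla A_i$ on $U$, and $a_i$ depends only on $y_{B_i}$.
\end{proposition}

\begin{proof}
Let $p_1\in U$ be generic and $y=y(p_1)$. For $s$ near $1$ let $y^s$ be obtained from $y$ by multiplying the coordinates in $B_i$ by $s$, and let $p^s=\chi^{-1}(y^s,z(p_1))\in U$.

For $j\ne i$, Lemma~\ref{lem:chart} gives $S(E_j,p^s)=S(E_j,p_1)$. For $j=i$ we compare with the scaled configuration $\sqrt s\,p_1$, which lies in $U$ for $s$ near $1$. Here $y_{B_i}(\sqrt s\,p_1)=s\,y_{B_i}(p_1)=y_{B_i}(p^s)$, so Lemma~\ref{lem:chart} gives $S(E_i,p^s)=S(E_i,\sqrt s\,p_1)=S(E_i,p_1)$.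

By Lemma~\ref{lem:freeze}, $\sigma_e(p^s)=\sigma_e(p_1)$, that is, $\partial_e\varphi(y^s)=\partial_e\varphi(y)$ for all $e\in B$. Differentiating at $s=1$,
\begin{equation}\label{eq:pde}
\sum_{f\in B_i}y_f\,\partial_f\partial_e\varphi(y)=0\qquad\text{for all }e\in B.
\end{equation}
This holds at $y=y(p_1)$ for all generic $p_1\in U$. Such points are dense in $U$, so \eqref{eq:pde} holds on all of $Y$ by continuity. Differentiating the definition of $a_i$ and using \eqref{eq:pde}, we get $\partial_ea_i=\partial_e\varphi$ for $e\in B_i$ and $\partial_ea_i=0$ for $e\in B\setminus B_i$. So $a_i$ depends only on $y_{B_i}$, and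
\[
\tfrac12\,dA_i=\tfrac12\sum_{e\in B_i}\sigma_e\,dm_e ,
\]
which says $\frac12\nabla A_i=\sum_{e\in B_i}\sigma_er_e=F_i$.
\end{proof}

Since $m_{uv}(\sqrt s\,p)=s\,m_{uv}(p)$, the function $\varphi$ satisfies $\varphi(sy)=s\varphi(y)$ for $s$ near $1$, and Euler's identity gives $\varphi=\sum_ia_i$. So \emph{the squared length of a stress-linked pair is a sum of functions of the lengths in the single components}. The function $\varphi$ of Example~\ref{ex:path} is not of this form. The next example shows, in the smallest planar case, how to continue.

\begin{example}\label{ex:k4}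
Let $d=2$ and let $G_0=K_4-uv$. Its five edges are independent, since $r_2(K_4)=5$ and $K_4$ is a circuit, so each edge is a component by itself. If $\{u,v\}$ were $2$-stress-linked, \eqref{eq:pde} with $B_i=\{f\}$ would give $y_f\,\partial_f\partial_e\varphi=0$ for all $e,f$. So every $\sigma_e=\partial_e\varphi$ would be constant, and $\varphi=\sum_ia_i$ would give $m_{uv}=\sum_e\sigma_em_e$ on an open set, hence as polynomials. But $m_{uv}$ contains the product of the first coordinates of $p_u$ and $p_v$, and no $m_e$ does. For this independent graph the conclusion is no surprise; the mechanism is what matters. For components with more edges, the $\sigma_e$ need not be constant, and two questions arise. Why should $A_i$ be a constant combination of squared distances? And why should these be distances of pairs in $\operatorname{cl}(E_i)$? They are answered in the next two sections.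
\end{example}

\section{Equivariant gradients are linear}\label{sec:linear}

For $M\in GL_d(\mathbb R)$ and $c\in\mathbb R^d$ write $Mp+c$ for the configuration $x\mapsto Mp_x+c$, and let $M$ act on $(\mathbb R^d)^V$ vertexwise. We have $r_{xy}(Mp+c)=Mr_{xy}(p)$ for all pairs $xy$, so $\operatorname{Row}_{E_i}(Mp+c)=M\operatorname{Row}_{E_i}(p)$. By uniqueness in \eqref{eq:decomp},
\begin{equation}\label{eq:equivariant}
F_i(Mp+c)=MF_i(p)\qquad\text{whenever }p,\,Mp+c\in U.
\end{equation}
The field $F_i$ is also a gradient, by Proposition~\ref{prop:gradient}. The two properties work against each other: the gradient of $p\mapsto A_i(Mp)$ is $2M^{T}F_i(Mp)=2M^TMF_i(p)$, so $F_i$ locally remains a gradient after multiplication, vertex by vertex, by any positive definite matrix near $I$. For $d\ge2$ this leaves only quadratic forms.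

\begin{lemma}\label{lem:linear}
Let $d\ge2$, let $U\subseteq(\mathbb R^d)^V$ be nonempty, open and connected, let $A:U\to\mathbb R$ be smooth, and let $F=\frac12\nabla A$ satisfy $F(Mp+c)=MF(p)$ whenever $p,Mp+c\in U$, with $M\in GL_d(\mathbb R)$, $c\in\mathbb R^d$. Then there are constants $c_{xy}=c_{yx}$ with
\[
F(p)=\sum_{\{x,y\}\subseteq V}c_{xy}\,r_{xy}(p)\qquad\text{for all }p\in U .
\]
\end{lemma}

\begin{proof}
Let $F_x(p)\in\mathbb R^d$ be the block of $F(p)$ at $x$, and let $H_{xy}(p)=\partial F_x/\partial p_y$, a $d\times d$ matrix. Since $F$ is a gradient, $H_{yx}=H_{xy}^T$.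

\emph{Each $H_{xy}$ is scalar.} Fix $p\in U$. Let $Q$ be a symmetric matrix near $I$ and $M=\sqrt Q$, so that $M^TM=Q$ and $Mp\in U$. The function $p'\mapsto A(Mp')$ is defined for $p'$ near $p$, and its gradient at $x$ is $M^T\cdot2F_x(Mp')=2QF_x(p')$. So the field $(QF_x)_{x\in V}$ is a gradient near $p$, its Jacobian is symmetric, and
\[
QH_{xy}=(QH_{yx})^T=H_{yx}^TQ=H_{xy}Q .
\]
Symmetric matrices near $I$ span the space of all symmetric matrices. So $H_{xy}$ commutes with every symmetric matrix. Commuting with the diagonal matrix units makes $H_{xy}$ diagonal, and commuting with the matrices $E_{\alpha\beta}+E_{\beta\alpha}$, where $E_{\alpha\beta}$ are the matrix units, makes its diagonal entries equal. So $H_{xy}=h_{xy}I$ for a smooth function $h_{xy}$, and $h_{xy}=h_{yx}$.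

\emph{Each $h_{xy}$ is constant.} Let $p_{z\gamma}$ be any coordinate and choose $\alpha\ne\gamma$, which is possible since $d\ge2$. Write $F_{x\alpha}$ for the $\alpha$th coordinate of $F_x$. Then $h_{xy}=\partial F_{x\alpha}/\partial p_{y\alpha}$, while $\partial F_{x\alpha}/\partial p_{z\gamma}=0$ as an off-diagonal entry of $H_{xz}$. Hence
\[
\frac{\partial h_{xy}}{\partial p_{z\gamma}}=\frac{\partial}{\partial p_{y\alpha}}\,\frac{\partial F_{x\alpha}}{\partial p_{z\gamma}}=0 .
\]
As $U$ is connected, $h_{xy}$ is constant, and $F_x(p)=\sum_yh_{xy}p_y+b_x$ with constants $b_x\in\mathbb R^d$.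

\emph{The linear form.} The hypothesis for $M=sI$ with $s$ near $1$ gives $b_x=sb_x$, so $b_x=0$. For $M=I$ and small $c$ it gives $\sum_yh_{xy}c=0$, so $h_{xx}=-\sum_{y\ne x}h_{xy}$. Therefore $F_x(p)=\sum_{y\ne x}h_{xy}(p_y-p_x)$, and $c_{xy}=-h_{xy}$ is as required.
\end{proof}

\begin{remark}
For $d=1$ the lemma is false. On the connected open set where $p_y>p_w$, the function $A=(p_x-p_y)^3/(p_y-p_w)$ is translation invariant and homogeneous of degree $2$, so its gradient is equivariant under $p\mapsto Mp+c$, but it is not linear.
\end{remark}

Lemma~\ref{lem:linear} applies to $A_i$ by Proposition~\ref{prop:gradient} and \eqref{eq:equivariant}. So for $d\ge2$ there are constants $c^i_{xy}$ with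
\begin{equation}\label{eq:Fi}
F_i(p)=\sum_{\{x,y\}\subseteq V}c^i_{xy}\,r_{xy}(p)\in\operatorname{Row}_{E_i}(p)\qquad\text{for all }p\in U .
\end{equation}

\section{Projective maps isolate single pairs}\label{sec:projective}

The sum in \eqref{eq:Fi} runs over all pairs, and so far only the total is known to lie in $\operatorname{Row}_{E_i}(p)$. We want each term with $c^i_{xy}\ne0$ to lie there. Affine maps cannot help, because they transform all $r_{xy}$ in the same way. Projective maps induce linear isomorphisms between row spaces as well, but these multiply $r_{xy}$ by a factor that depends on the pair, and this allows us to separate the terms.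

\begin{lemma}\label{lem:projective}
Let $d\ge2$, let $E'$ be a set of pairs of vertices, let $U\subseteq(\mathbb R^d)^V$ be open and nonempty, and let $c_{xy}$ be constants such that $\sum_{xy}c_{xy}r_{xy}(p)\in\operatorname{Row}_{E'}(p)$ for all $p\in U$. If $c_{ab}\ne0$, then $ab\in\operatorname{cl}(E')$.
\end{lemma}

\begin{proof}
Fix a generic $p\in U$. For $\ell\in\mathbb R^d$ put $\mu_x=\mu_x(\ell)=1-\ell\cdot p_x$. For small $\ell$ all $\mu_x$ are nonzero and the configuration $p'$ with $p'_x=p_x/\mu_x$ lies in $U$. Define a linear map $\Psi$ on $(\mathbb R^d)^V$ by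
\[
(\Psi F)_x=\mu_xF_x+(\ell\cdot F_x)\,p_x .
\]
For $\ell=0$ it is the identity, so it is invertible for small $\ell$. The block of $\Psi r_{xy}(p)$ at $x$ is
\[
\mu_x(p_x-p_y)+(\ell\cdot p_x-\ell\cdot p_y)p_x=(1-\ell\cdot p_y)p_x-\mu_xp_y=\mu_yp_x-\mu_xp_y=\mu_x\mu_y(p'_x-p'_y).
\]
Exchanging $x$ and $y$ gives the block $\mu_x\mu_y(p'_y-p'_x)$ at $y$. So
\begin{equation}\label{eq:psi}
\Psi r_{xy}(p)=\mu_x\mu_y\,r_{xy}(p')\quad\text{for every pair }xy,\qquad \Psi\operatorname{Row}_{E'}(p)=\operatorname{Row}_{E'}(p').
\end{equation}
Apply the hypothesis at $p'$ and then $\Psi^{-1}$: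
\[
\sum_{xy}\frac{c_{xy}}{\mu_x\mu_y}\,r_{xy}(p)\in\operatorname{Row}_{E'}(p)\qquad\text{for all small }\ell .
\]
Let $\psi$ be a linear functional that vanishes on $\operatorname{Row}_{E'}(p)$, and put $k_{xy}=c_{xy}\,\psi(r_{xy}(p))$, which does not depend on $\ell$. Then $\sum_{xy}k_{xy}/(\mu_x\mu_y)=0$ for all small $\ell$. Multiplying by $\prod_{w\in V}\mu_w$ we get a polynomial in $\ell$ that vanishes near $0$, hence everywhere:
\begin{equation}\label{eq:poly}
\sum_{xy}k_{xy}\prod_{w\ne x,y}\mu_w(\ell)=0\qquad\text{for all }\ell\in\mathbb R^d .
\end{equation}

Choose $\ell$ with $\mu_a(\ell)=\mu_b(\ell)=0$. Every term with $\{x,y\}\ne\{a,b\}$ contains the factor $\mu_a$ or $\mu_b$, so only the term of $ab$ survives. We need such an $\ell$ at which no other $\mu_w$ vanishes. Since $d\ge2$ and $p$ is generic, $p_a$ and $p_b$ are linearly independent, so $\Lambda=\{\ell:\ell\cdot p_a=\ell\cdot p_b=1\}$ is a nonempty affine subspace. For $w\ne a,b$ the function $\mu_w$ vanishes identically on $\Lambda$ only if $p_w$ lies on the line through $p_a$ and $p_b$, and this is not the case for generic $p$. So on $\Lambda$ the sets $\{\mu_w=0\}$,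 $w\ne a,b$, are finitely many proper affine subspaces (possibly empty). They do not cover $\Lambda$, and the required $\ell$ exists. Now \eqref{eq:poly} gives $k_{ab}=0$.

If $c_{ab}\ne0$, it follows that $\psi(r_{ab}(p))=0$ for all $\psi$ vanishing on $\operatorname{Row}_{E'}(p)$. So $r_{ab}(p)\in\operatorname{Row}_{E'}(p)$, and $ab\in\operatorname{cl}(E')$ since $p$ is generic.
\end{proof}

\begin{remark}
This lemma, too, fails for $d=1$. Let $V=\{1,2,3,4\}$ and $E'=\{12,34\}$, so that for $p$ with $p_1\ne p_2$ and $p_3\ne p_4$ the space $\operatorname{Row}_{E'}(p)$ consists of the vectors whose entries sum to zero on $\{1,2\}$ and on $\{3,4\}$. Then $r_{13}-r_{14}-r_{23}+r_{24}$ always lies in it, because $(p_1-p_3)-(p_1-p_4)-(p_2-p_3)+(p_2-p_4)=0$, but $13\notin\operatorname{cl}(E')$.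
\end{remark}

\section{End of the proof in dimension at least two}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:closure} for $d\ge2$]
By \eqref{eq:decomp} and \eqref{eq:Fi},
\[
r_{uv}(p)=\sum_{i=1}^kF_i(p)=\sum_{\{x,y\}\subseteq V}\Bigl(\sum_{i=1}^kc^i_{xy}\Bigr)r_{xy}(p)\qquad\text{for all }p\in U .
\]
Both sides are linear in $p$ and agree on an open set. Comparing the coefficients of $p_v$ in the block at $u$ gives $\sum_ic^i_{uv}=1$. So $c^i_{uv}\ne0$ for some $i$. By \eqref{eq:Fi}, Lemma~\ref{lem:projective} applies with $E'=E_i$ and yields $uv\in\operatorname{cl}(E_i)$.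
\end{proof}

This also completes the proof of Theorem~\ref{thm:main}.

\section{Stress-linkedness is decided inside one component}\label{sec:local}

Theorem~\ref{thm:closure} says that a nonadjacent stress-linked pair is linked in one component. In fact it is \emph{stress-linked} there. As noted in Section~\ref{sec:prelim}, it does not matter whether a component is regarded as a graph on $V$ or on the set of its end vertices.

\begin{theorem}\label{thm:local}
Let $d\ge1$ and $uv\notin E(G_0)$. Then $\{u,v\}$ is $d$-stress-linked in $G_0$ if and only if it is $d$-stress-linked in some $\mathcal R_d$-component of $G_0$. That component is then unique.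
\end{theorem}

\begin{proof}
Uniqueness holds because $\operatorname{Row}_{E_i}(p)\cap\operatorname{Row}_{E_j}(p)=0$ for $i\ne j$ and generic $p$, so $uv$ lies in at most one $\operatorname{cl}(E_i)$. The ``if'' part is Lemma~\ref{lem:monotone}.

For the ``only if'' part, let $\{u,v\}$ be $d$-stress-linked in $G_0$. By Theorem~\ref{thm:closure} we may assume $uv\in\operatorname{cl}(E_1)$. Let $p$ be generic and take a chart on a neighborhood $U$ of $p$ as in Section~\ref{sec:chart}, with $p_0=p$. Since $uv\in\operatorname{cl}(E_1)$, now $dm_{uv}\in\operatorname{span}(dm_e:e\in B_1)$ on $U$. So $\varphi$ depends only on $y_{B_1}$. Hence $\sigma_e=0$ for $e\in B\setminus B_1$, and for $e\in B_1$ the function $\sigma_e$ depends only on $y_{B_1}$.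

By Proposition~\ref{prop:laplacian}, applied to $E_1$, it suffices to show that every $q:V\to\mathbb R$ with $S(E_1,p)\subseteq S(E_1,q)$ satisfies the stress $\sigma$ equal to $\sigma_e(p)$ on $e\in B_1$, to $-1$ on $uv$ and to $0$ elsewhere. The idea is to move $p$ in the direction of $q$. This preserves the stresses of $E_1$ but perhaps not those of the other components, so we correct the motion in length coordinates.

Fix a unit vector $n\in\mathbb R^d$ and let $p^t_x=p_x+t\,q_xn$, which lies in $U$ for small $t$. Since $r_e$ is linear in the configuration, $S(E_1,p)\subseteq S(E_1,p^t)$, with equality because both spaces have dimension $|E_1|-r_d(E_1)$. Let $\tilde p^t\in U$ be the configuration with chart coordinates $y_{B_1}(p^t)$, $y_{B_j}(p)$ for $j\ge2$, and $z(p)$. By Lemma~\ref{lem:chart}, $S(E_1,\tilde p^t)=S(E_1,p^t)=S(E_1,p)$ and $S(E_j,\tilde p^t)=S(E_j,p)$ for $j\ge2$. Lemma~\ref{lem:freeze} gives $\sigma_e(\tilde p^t)=\sigma_e(p)$. As $\sigma_e$ depends only on $y_{B_1}$, and $y_{B_1}(\tilde p^t)=y_{B_1}(p^t)$, also $\sigma_e(p^t)=\sigma_e(p)$. Therefore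
\[
r_{uv}(p^t)=\sum_{e\in B_1}\sigma_e(p)\,r_e(p^t)\qquad\text{for all small }t .
\]
The coefficient of $t$ says that $r_{uv}(qn)=\sum_{e\in B_1}\sigma_e(p)r_e(qn)$, where $qn$ denotes $x\mapsto q_xn$. That is, $q$ satisfies $\sigma$.
\end{proof}

\begin{corollary}\label{cor:components}
A graph is $d$-stress-independent if and only if each of its $\mathcal R_d$-components is. In particular, every graph each of whose $\mathcal R_d$-components is a single edge or minimally $\mathcal R_d$-connected is $d$-stress-independent.
\end{corollary}

\begin{proof}
Let $uv$ be an edge of a graph $G$ and let $H$ be the component of $G$ that contains $uv$. We show that $\{u,v\}$ is $d$-stress-linked in $G-uv$ if and only if it is $d$-stress-linked in $H-uv$. If it is $d$-stress-linked in $H-uv$, it is $d$-stress-linked in $G-uv$ by Lemma~\ref{lem:monotone}.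

Conversely, let $\{u,v\}$ be $d$-stress-linked in $G-uv$. The components of $G-uv$ are those of $H-uv$ together with the components of $G$ other than $H$. By Theorem~\ref{thm:local}, $\{u,v\}$ is $d$-stress-linked in one of them. The pair $uv$ is not in the closure of another component $F$ of $G$, since $\mathcal R_d(G)$ restricted to $E(H)\cup F$ is a direct sum and $uv\in E(H)$ is not a loop. So $\{u,v\}$ is $d$-stress-linked in a component of $H-uv$, and hence in $H-uv$ by Lemma~\ref{lem:monotone}.

The last sentence follows from Theorem~\ref{thm:main}, since a single edge is $d$-stress-independent: the graph without edges has no linked pairs.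
\end{proof}

\section{The converse fails in the plane}\label{sec:converse}

For $d=1$ an $\mathcal R_1$-connected graph is $1$-stress-independent if and only if it is minimally $\mathcal R_1$-connected (Proposition~\ref{prop:one}). For $d=2$ this is no longer true. The reason is that an $\mathcal R_2$-connected graph can consist of two bodies that share just two vertices. Shearing one body along the line through these two vertices, with the other body fixed, preserves all stresses. So a pair with one vertex in each body is linked but not stress-linked, and adding it as an edge destroys minimality without destroying stress-independence.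

\begin{proposition}\label{prop:converse}
There is an $\mathcal R_2$-connected, $2$-stress-independent graph that is not minimally $\mathcal R_2$-connected.
\end{proposition}

We recall Laman's theorem: a graph is $\mathcal R_2$-independent iff every set of $t\ge2$ vertices induces at most $2t-3$ edges. A graph on $n\ge2$ vertices is \emph{rigid} in the plane if $r_2=2n-3$; its closure then contains all pairs of its vertices.

Let $E_1$, $E_2$ be the edge sets of two copies of $K_{3,4}$. Their $3$-vertex classes are $\{x,y,u\}$ and $\{x,y,v\}$, with $u\neq v$, and their $4$-vertex classes are disjoint from each other and from $\{x,y,u,v\}$. The two copies share only the vertices $x,y$ and no edge. Let $G=E_1\cup E_2+uv$, and write $V(E_j)$ for the vertex set of the $j$th copy. Proposition~\ref{prop:converse} follows from the next two proofs.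

\begin{proof}[Proof that $G-uv$ and $G$ are $\mathcal R_2$-connected]
A set of $a$ vertices of the $3$-class and $b$ vertices of the $4$-class of $K_{3,4}$ induces $ab$ edges. The inequality $ab\le2(a+b)-3$ is equivalent to $(a-2)(b-2)\le1$. For $a\in\{1,2,3\}$, $b\in\{1,2,3,4\}$ it fails only for $(a,b)=(3,4)$, where $12=2\cdot7-2$. If $a=0$ or $b=0$ and $a+b\ge2$, the bound $2(a+b)-3$ holds because there are no edges. So $K_{3,4}$ is dependent, and deleting any edge leaves an $\mathcal R_2$-independent graph with $11=2\cdot7-3$ edges. Thus $K_{3,4}$ is a rigid $\mathcal R_2$-circuit.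

It follows that $r_2(E_1)=r_2(E_2)=11$ and $xy\in\operatorname{cl}(E_1)\cap\operatorname{cl}(E_2)$. Submodularity, applied to the two closures, gives
\[
r_2(E_1\cup E_2)\le11+11-r_2(\{xy\})=21<22 .
\]
So the matroid on $E_1\cup E_2$ is not the direct sum of its restrictions to $E_1$ and $E_2$. As each $E_j$ is a circuit, it lies within one component, and hence $G-uv$ is $\mathcal R_2$-connected.

The graph $G-uv$ is rigid. Indeed, let $p$ be generic. By rigidity of $E_j$, the vectors in $(\mathbb R^2)^V$ orthogonal to $\operatorname{Row}_{E_j}(p)$ agree on $V(E_j)$ with infinitesimal isometries of the plane. Given a vector orthogonal to $\operatorname{Row}_{E_1\cup E_2}(p)$, subtract the infinitesimal isometry with which it agrees on $V(E_1)$. The difference vanishes on $V(E_1)$. On $V(E_2)$ it is an infinitesimal isometry vanishing at the two distinct points $p_x,p_y$, hence zero. So the orthogonal complement of $\operatorname{Row}_{E_1\cup E_2}(p)$ consists of the infinitesimal isometries. It has dimension $3$, and $G-uv$ is rigid. Therefore $uv\in\operatorname{cl}(E(G-uv))$. Since $uv$ is not a loop, it lies in a circuit together with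 edges of the connected matroid $\mathcal R_2(G-uv)$, and $G$ is $\mathcal R_2$-connected as well.
\end{proof}

So $G$ is $\mathcal R_2$-connected but not minimally.

\begin{proof}[Proof that $G$ is $2$-stress-independent]
Let $p$ be generic.

\emph{The edge $uv$.} Let $q=p$ on $V(E_1)$, and on $V(E_2)$ let $q$ be the image of $p$ under an affine map that fixes the line through $p_x,p_y$ pointwise and moves $p_v$. Let $\omega\in S(G-uv,p)$ and let $f_w=\sum_{w'}\omega(ww')(p_w-p_{w'})$, summed over edges $ww'\in E_2$, be the forces of the restriction of $\omega$ to $E_2$. All edges of $G-uv$ at a vertex of $V(E_2)\setminus\{x,y\}$ belong to $E_2$, so $f_w=0$ there. Moreover $\sum_wf_w=0$, so $f_y=-f_x$. Let $J$ be the rotation by $\pi/2$. Then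
\[
\sum_wf_w\cdot Jp_w=\sum_{ww'\in E_2}\omega(ww')\,(p_w-p_{w'})\cdot J(p_w-p_{w'})=0,
\]
so $f_x\cdot J(p_x-p_y)=0$, and $f_x,f_y$ are multiples of $p_x-p_y$. Replacing $p$ by $q$ applies the linear part of the affine map to all $f_w$, and this linear part fixes $p_x-p_y$. So the forces of $E_2$ do not change, those of $E_1$ do not change either, and $\omega\in S(G-uv,q)$. Hence $q$ satisfies the stresses of $(G-uv,p)$. On the other hand, since $uv$ is linked in $G-uv$, there is $\omega\in S(G,p)$ with $\omega(uv)\ne0$. Apart from $v$, neither $u$ nor any neighbor of $u$ is moved, so the sum in \eqref{eq:stress} at $u$ for $q$ equals $\omega(uv)(p_v-q_v)\ne0$. Thus $\{u,v\}$ is not $2$-stress-linked in $G-uv$.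

\emph{The other edges.} Every other edge has the form $aw$ with $a$ in one of the $4$-vertex classes. Then $a$ has degree $3$ in $G$ and degree $2$ in $G-aw$. The two edges of $G-aw$ at $a$ have linearly independent directions, so every stress of $(G-aw,p)$ is zero on them. Let $q$ be obtained from $p$ by moving only $p_a$. Then $q$ satisfies the stresses of $(G-aw,p)$. If $\{a,w\}$ is not $2$-linked in $G-aw$, it is not $2$-stress-linked there. If it is $2$-linked, there is a stress $\omega\in S(G,p)$ with $\omega(aw)\ne0$. Its sum in \eqref{eq:stress} at $w$ for $q$ equals $\omega(aw)(p_a-q_a)\ne0$. So in either case $\{a,w\}$ is not $2$-stress-linked in $G-aw$.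
\end{proof}

\begin{thebibliography}{1}
\bibitem{GJJ} D\'aniel Garamv\"olgyi, Bill Jackson, Tibor Jord\'an, \emph{Sparsity, Stress-Independence and Globally Linked Pairs in Graph Rigidity Theory}, arXiv:2509.03150 (2025).
\end{thebibliography}

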